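\title{Lipschitz viscosity solutions of the minimal surface system are stationary}

\begin{abstract}
A Lipschitz map $u:\Omega\subset\mathbb R^n\to\mathbb R^m$ can solve the minimal surface system weakly in two ways: its graph can be a critical point of area (a stationary solution), or it can satisfy the maximum principle that stationary submanifolds obey (a viscosity solution). We prove that for all $n\ge2$ and $m\ge1$ every Lipschitz viscosity solution is stationary, and that it is smooth outside a relatively closed set of zero $\mathcal H^{n-2}$ measure. Hahn--Banach duality turns the maximum principle into a positive measure on the graph times the Grassmannian whose first variation vanishes on gradient vector fields. This measure satisfies the monotonicity formula, is tangent to the graph and is doubling, and its density solves a divergence form elliptic equation and is therefore locally bounded below. As a supplement we show that the singular set has Hausdorff dimension at most $n-4$, a bound that is attained when $n\ge4$ and $m\ge3$.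
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two weak formulations}

Let $n\ge2$ and $m\ge1$ be integers, let $\Omega\subset\mathbb R^n$ be a domain, and let $u:\Omega\to\mathbb R^m$ be Lipschitz. Put $F(x)=(x,u(x))$ and let $\mathcal G_u=F(\Omega)\subset\mathbb R^{n+m}$ be the graph of $u$. By Rademacher's theorem the tangent plane $T_x=DF(x)\mathbb R^n$ and the induced metric $g_{ij}=\partial_iF\cdot\partial_jF$ exist for almost every $x$. We write $g^{ij}$ for the inverse matrix, $\sqrt g=\sqrt{\det(g_{ij})}$, and $\mu=\mathcal H^n\llcorner\mathcal G_u$ for the area measure of the graph. Repeated indices $i,j$ are summed from $1$ to $n$.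

When $u$ is smooth, the graph is \emph{minimal} if its mean curvature vector vanishes, which is the system $g^{ij}u_{ij}=0$. For Lipschitz $u$ there are two ways to give this a meaning. The first is variational.

\begin{definition}\label{def:stat}
The map $u$ is a \emph{stationary solution} of the minimal surface system if
\begin{equation}\label{eq:stat}
\int_{\mathcal G_u}\operatorname{div}_{\mathcal G_u}X\,d\mu=0\qquad\text{for all }X\in C^1_c(\Omega\times\mathbb R^m;\mathbb R^{n+m}),
\end{equation}
where $\operatorname{div}_{\mathcal G_u}X$ is the trace of $DX$ on the tangent plane.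
\end{definition}

The left side of \eqref{eq:stat} is the first variation of area, so \eqref{eq:stat} says that $\mathcal G_u$ is a critical point of area for compactly supported $C^2$ variations of $\Omega\times\mathbb R^m$. Equivalently, every coordinate function of $\mathbb R^{n+m}$ is weakly harmonic on the graph:
\begin{equation}\label{eq:weak}
\frac1{\sqrt g}\,\partial_i\big(\sqrt g\,g^{ij}\partial_jF^\beta\big)=0\quad\text{weakly in }\Omega,\qquad\beta=1,\dots,n+m .
\end{equation}

The second formulation keeps only a maximum principle. For a symmetric matrix $M$ of size $n+m$ let $\operatorname{tr}_nM$ be the sum of its $n$ smallest eigenvalues.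

\begin{definition}\label{def:visc}
The map $u$ is a \emph{viscosity solution} of the minimal surface system if, whenever $p\in\mathcal G_u$ and $f$ is a $C^2$ function on a neighborhood of $p$ in $\mathbb R^{n+m}$ such that $f|_{\mathcal G_u}$ has a local maximum at $p$, we have $\operatorname{tr}_nD^2f(p)\le0$.
\end{definition}

On a smooth minimal submanifold the Laplace--Beltrami operator of $f$ is the trace of $D^2f$ on the tangent plane. This trace is nonpositive at a local maximum, and $\operatorname{tr}_n$ is the smallest trace over all $n$-planes. Definition~\ref{def:visc} is therefore the form of the maximum principle that makes sense when no tangent plane is available at $p$.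

It is known that every Lipschitz stationary solution is a viscosity solution, and that for $m=1$ every Lipschitz viscosity solution is stationary. Whether the converse holds in general is recorded as an open question in \cite{Dimler}:

\begin{quote}
\emph{For $n\ge2$ and $m\ge2$, is every Lipschitz viscosity solution $u:\Omega\to\mathbb R^m$ of the minimal surface system a stationary solution?}
\end{quote}

\subsection{Results}

The answer is yes. Throughout, $\mathcal H^0$ is the counting measure, so an $\mathcal H^0$-null set is empty.

\begin{theorem}\label{thm:main}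
Let $n\ge2$, $m\ge1$, let $\Omega\subset\mathbb R^n$ be a domain and let $u:\Omega\to\mathbb R^m$ be a Lipschitz viscosity solution. Then there is a relatively closed set $\Sigma\subset\Omega$ with $\mathcal H^{n-2}(\Sigma)=0$ such that $u$ is $C^\infty$ with minimal graph over $\Omega\setminus\Sigma$. Moreover, $u$ is a stationary solution.
\end{theorem}

Let $\operatorname{Reg}(u)$ be the set of points of $\Omega$ near which $u$ is $C^\infty$, and let $\Sigma(u)=\Omega\setminus\operatorname{Reg}(u)$ be the \emph{singular set}; it is relatively closed. Once Theorem~\ref{thm:main} is available, the same tools give the optimal size of $\Sigma(u)$.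

\begin{theorem}\label{thm:supp}
Let $n\ge2$, $m\ge1$, and let $u:\Omega\to\mathbb R^m$ be Lipschitz. The following are equivalent:
\begin{itemize}
\item[(a)] $u$ is a viscosity solution;
\item[(b)] $u$ is a stationary solution;
\item[(c)] there is a relatively closed set $\Sigma\subset\Omega$ with $\mathcal H^{n-1}(\Sigma)=0$ such that $u$ is smooth with minimal graph over $\Omega\setminus\Sigma$.
\end{itemize}
In this case $\dim_{\mathcal H}\Sigma(u)\le n-4$; the set $\Sigma(u)$ is empty if $n\le3$ and discrete in $\Omega$ if $n=4$. The bound $n-4$ is attained for all $n\ge4$, $m\ge3$. In \textup{(c)}, the condition $\mathcal H^{n-1}(\Sigma)=0$ cannot be weakened to local finiteness of $\mathcal H^{n-1}$ on $\Sigma$.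
\end{theorem}

\subsection{Why the answer is not evident}\label{sub:why}

For maps of class $C^2$ the viscosity condition does force minimality (Example~\ref{ex:smooth}), and this speaks for a positive answer. Two observations speak against it.

First, the definition seems to say little about the components of $u$. Write points of $\mathbb R^{n+m}$ as $y=(x,z)$. To touch the component $e\cdot u$ from above by a function $\varphi(x)$ one would take $f=e\cdot z-\varphi(x)$. If $m\ge n$, the trace of $D^2f$ on an $n$-plane contained in $\{0\}\times\mathbb R^m$ is zero, so $\operatorname{tr}_nD^2f\le0$ holds for every $\varphi$ and the test gives nothing.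

Second, the maximum principle is a property of a set, while stationarity is a property of a measure, and for sets that are not graphs the two do differ.

\begin{example}\label{ex:Y}
Let $Y\subset\mathbb R^2$ be the union of the three rays from the origin with directions $v_1=(1,0)$, $v_2=(0,1)$, $v_3=-(1,1)/\sqrt2$, so that $v_1+v_2+\sqrt2\,v_3=0$ but $v_1+v_2+v_3\ne0$. If $f|_Y$ has a local maximum at $0$, then $v_i\cdot Df(0)\le0$ for each $i$; the first relation forces all three numbers to vanish, and then $D^2f(0)(v_1,v_1)\le0$. So $Y$ satisfies the condition of Definition~\ref{def:visc} with $n=1$ (away from $0$ it is a straight segment). But $\int_Y\operatorname{div}_YX\,d\mathcal H^1=-(v_1+v_2+v_3)\cdot X(0)$, so $Y$ is not stationary. It becomes stationary when the rays carry the weights $1,1,\sqrt2$.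
\end{example}

The example suggests that the most one can extract from the maximum principle is a positive measure on the set, with an unknown weight. This is indeed the first step of the proof. The work consists in controlling the weight well enough to obtain regularity of the graph; stationarity then follows because the singular set is too small to contribute to the first variation.

Section~\ref{sec:prelim} fixes notation. Section~\ref{sec:adm} introduces the weighted measures, works out two model cases and gives the plan of the proof of Theorem~\ref{thm:main}, which occupies Sections~\ref{sec:dual}--\ref{sec:main}. Theorem~\ref{thm:supp} is proved in Section~\ref{sec:supp} and is not used before.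

\section{Preliminaries}\label{sec:prelim}

\subsection{Traces on planes}

Let $\operatorname{Gr}$ be the Grassmannian of $n$-dimensional linear subspaces of $\mathbb R^{n+m}$, a compact space when $S$ is identified with the orthogonal projection $\pi_S$. For a symmetric matrix $M$ put $\operatorname{tr}_SM=\operatorname{tr}(\pi_SM)$. If $v_1,\dots,v_{n+m}$ is an orthonormal basis of eigenvectors with eigenvalues $\mu_l$, then $\operatorname{tr}_SM=\sum_l\mu_l|\pi_Sv_l|^2$, and the weights $|\pi_Sv_l|^2$ lie in $[0,1]$ and add up to $n$. Hence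
\[
\operatorname{tr}_nM=\min_{S\in\operatorname{Gr}}\operatorname{tr}_SM ,
\]
and $\operatorname{tr}_n$ is continuous. The norm $|\cdot|$ of a linear map $\mathbb R^n\to\mathbb R^m$ is the operator norm; for symmetric matrices of size $n+m$ it is the Hilbert--Schmidt norm.

The next lemma shows how to force the minimizing plane to be close to a prescribed one.

\begin{lemma}[Penalization]\label{lem:penal}
Let $L:\mathbb R^n\to\mathbb R^m$ be linear, $T=\{(v,Lv):v\in\mathbb R^n\}$ and $N(x,z)=z-Lx$. For every symmetric $Q$ and every $A>0$,
\[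
\operatorname{tr}_n\big(Q+2AN^TN\big)\ge\operatorname{tr}_TQ-\frac{|Q|^2}{4A}.
\]
\end{lemma}

\begin{proof}
The kernel of $N$ is $T$, and the nonzero eigenvalues of $N^TN$ are those of $NN^T=I+LL^T\ge I$. Hence $N^TN\ge\pi_{T^\perp}$. For $S\in\operatorname{Gr}$ let $\delta=|\pi_S-\pi_T|$. Then $\delta^2=2n-2\operatorname{tr}(\pi_S\pi_T)=2\operatorname{tr}_S\pi_{T^\perp}$, and $\operatorname{tr}_SQ\ge\operatorname{tr}_TQ-|Q|\delta$ by the Cauchy--Schwarz inequality. So $\operatorname{tr}_S(Q+2AN^TN)\ge\operatorname{tr}_TQ-|Q|\delta+A\delta^2$, and the minimum of $A\delta^2-|Q|\delta$ is $-|Q|^2/(4A)$.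
\end{proof}

\subsection{Calculus on a Lipschitz graph}

Let $u$ be $K$-Lipschitz on an open set $D\subset\mathbb R^n$, and put $\lambda=(1+K^2)^{-1}$. Open balls are written $B_r(x)$ in $\mathbb R^n$ and $\mathbf B_r(p)$ in $\mathbb R^{n+m}$; the center is omitted when it is the origin, and $\omega_n=|B_1|$. Since $g=I+Du^TDu$,
\begin{equation}\label{eq:ell}
\lambda I\le g^{-1}\le I,\qquad 1\le\sqrt g\le\lambda^{-n/2}\qquad\text{a.e.}
\end{equation}
By the area formula $\mu$ is the image of $\sqrt g\,dx$ under $F$. If $B_r(x)\subset D$, then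
\begin{equation}\label{eq:balls}
F\big(B_{\sqrt\lambda\,r}(x)\big)\subset\mathcal G_u\cap\mathbf B_r(F(x))\subset F(B_r(x)),\qquad \mu\big(\mathbf B_r(F(x))\big)\ge\omega_n\lambda^{n/2}r^n .
\end{equation}
The vectors $\partial_iF$ span $T_x$, so $\operatorname{tr}_{T_x}M=g^{ij}M(\partial_iF,\partial_jF)$. In particular
\begin{equation}\label{eq:trphi}
\operatorname{tr}_{T_x}D^2f=g^{ij}\varphi_{ij}\qquad\text{if } f(x,z)=\varphi(x)+(\text{an affine function of }(x,z)).
\end{equation}

Functions on the graph are regarded as functions of $x$. The symbol $D$ denotes Euclidean derivatives and $\nabla$ the gradient along the graph, $\nabla\varphi=g^{ij}\partial_i\varphi\,\partial_jF$, so that $|\nabla\varphi|^2=g^{ij}\varphi_i\varphi_j$ lies between $\lambda|D\varphi|^2$ and $|D\varphi|^2$. For a locally Lipschitz $X:D\to\mathbb R^{n+m}$ put $\operatorname{div}_{\mathcal G}X=g^{ij}\partial_iX\cdot\partial_jF$; for an ambient $C^1$ field, applied to $X\circ F$, this is the divergence in \eqref{eq:stat}. For a locally Lipschitz $\varphi$ and $f\in C^2$,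
\begin{equation}\label{eq:prod}
\operatorname{div}_{\mathcal G}(\varphi X)=\varphi\operatorname{div}_{\mathcal G}X+\nabla\varphi\cdot X,\qquad\operatorname{div}_{\mathcal G}(Df)=\operatorname{tr}_{T_x}D^2f .
\end{equation}

Suppose now that $u$ is smooth on an open set $U\subset D$, and let $\Delta_{\mathcal G}\varphi=\frac1{\sqrt g}\partial_i(\sqrt g\,g^{ij}\partial_j\varphi)$. The mean curvature vector is $H=\Delta_{\mathcal G}F$, and it equals the normal part of $g^{ij}\partial_{ij}F=(0,g^{ij}u_{ij})$. A vector $(0,w)$ is tangent to the graph only if $w=0$, so $H=0$ if and only if $g^{ij}u_{ij}=0$. If the graph is minimal over $U$, two consequences will be used. Multiplying $\partial_i(\sqrt g\,g^{ij}\partial_jF)=0$ by $X$ and integrating by parts gives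
\begin{equation}\label{eq:firstvar}
\int\operatorname{div}_{\mathcal G}X\,d\mu=0\qquad\text{for every Lipschitz }X:U\to\mathbb R^{n+m}\text{ with compact support in }U .
\end{equation}
And the first $n$ components of $\Delta_{\mathcal G}F=0$ read $\partial_i(\sqrt g\,g^{ij})=0$, so that
\begin{equation}\label{eq:LB}
\Delta_{\mathcal G}\varphi=g^{ij}\varphi_{ij}\qquad\text{on }U .
\end{equation}

\subsection{First properties of viscosity solutions}

Restrictions of a $K$-Lipschitz viscosity solution to open subsets, and rescalings $x\mapsto r^{-1}(u(x_0+rx)-c)$, are $K$-Lipschitz viscosity solutions: the graph is moved by a homothety, which multiplies Hessians of test functions by a positive number.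

\begin{example}\label{ex:smooth}
A viscosity solution of class $C^2$ satisfies $g^{ij}u_{ij}=0$. Indeed, suppose $g^{ij}e\cdot u_{ij}(x_0)<0$ for a unit vector $e$. Let $\ell$ be the tangent affine map of $u$ at $x_0$, let $\varphi=e\cdot u+\kappa|x-x_0|^2$ with $\kappa>0$ so small that $g^{ij}\varphi_{ij}(x_0)<0$, and let $f=e\cdot z-\varphi(x)+A|z-\ell(x)|^2$. On the graph $f=-\kappa|x-x_0|^2+O(|x-x_0|^4)$, which has a local maximum at $x_0$. By Lemma~\ref{lem:penal} and \eqref{eq:trphi}, $\operatorname{tr}_nD^2f(F(x_0))\ge-g^{ij}\varphi_{ij}(x_0)-|D^2\varphi(x_0)|^2/(4A)>0$ for large $A$, a contradiction. Using $\pm e$ gives the claim. The argument needs $|u-\ell|^2=o(|x-x_0|^2)$, which fails at a general point of a Lipschitz graph.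
\end{example}

\begin{lemma}[Closure]\label{lem:closure}
Locally uniform limits of $K$-Lipschitz viscosity solutions are $K$-Lipschitz viscosity solutions.
\end{lemma}

\begin{proof}
Let $u_k\to u$ and let $f|_{\mathcal G_u}$ have a local maximum at $p=F(x_p)$. Replacing $f$ by $f-|y-p|^4$, which has the same Hessian at $p$, we may assume that the maximum is strict. For a small $r>0$ let $x_k$ maximize $x\mapsto f(x,u_k(x))$ over $\bar B_r(x_p)$. Uniform convergence and strictness give $x_k\to x_p$. For large $k$ the point $p_k=(x_k,u_k(x_k))$ is thus a local maximum of $f|_{\mathcal G_{u_k}}$, and $p_k\to p$. The inequality $\operatorname{tr}_nD^2f(p_k)\le0$ passes to the limit.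
\end{proof}

\section{Admissible measures and two model cases}\label{sec:adm}

For a measure $V$ on a set of pairs $(y,S)$ with $S\in\operatorname{Gr}$, let $\|V\|$ be its projection to the variable $y$.

\begin{definition}\label{def:adm}
Let $D\subset\mathbb R^n$ be open and $u:D\to\mathbb R^m$ Lipschitz. A Radon measure $V\ge0$ on $(D\times\mathbb R^m)\times\operatorname{Gr}$ with $\|V\|$ concentrated on $F(D)$ is \emph{admissible for $u$ on $D$} if
\begin{equation}\label{eq:adm}
\int\operatorname{tr}_SD^2f(y)\,dV(y,S)=0\qquad\text{for all }f\in C^2_c(D\times\mathbb R^m).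
\end{equation}
\end{definition}

The identity \eqref{eq:adm} extends to every $f\in C^2(D\times\mathbb R^m)$ that vanishes for $x$ outside a compact set $Q\subset D$: multiply $f$ by a cutoff $\chi(z)$ equal to $1$ near $u(Q)$, which does not change $D^2f$ on the graph. We use this without comment. The restriction of an admissible measure to the part over an open subset of $D$ is admissible there.

For $0\le a\in L^1_{\rm loc}(D)$ let $a\,\mu\otimes\delta_T$ be the measure $\Phi\mapsto\int_D\Phi(F(x),T_x)\,a\sqrt g\,dx$. If $u$ is stationary, then $\mu\otimes\delta_T$ is admissible, by \eqref{eq:stat} with $X=Df$ and \eqref{eq:prod}. So \eqref{eq:adm} is stationarity tested only with gradient fields, for a measure whose weight and planes are not prescribed. This weak property already implies the maximum principle. The special case at the end of the next lemma is the known fact quoted in the introduction; the proof shows which vector fields it uses.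

\begin{lemma}\label{lem:converse}
Let $V$ be admissible for $u$ on $D$, and suppose $\|V\|(\mathbf B_r(p))>0$ for all $p\in F(D)$ and all small $r>0$. Then $u$ is a viscosity solution on $D$. In particular, stationary solutions are viscosity solutions.
\end{lemma}

\begin{proof}
Suppose $f|_{\mathcal G_u}$ has a local maximum at $p=F(x_p)$ and $\operatorname{tr}_nD^2f(p)>0$. Subtracting $|y-p|^4$ we make the maximum strict. Choose $r$ with $\bar B_r(x_p)\subset D$, $\operatorname{tr}_nD^2f>0$ on $\bar{\mathbf B}_r(p)$ and $f<f(p)$ on $\mathcal G_u\cap\bar{\mathbf B}_r(p)\setminus\{p\}$. Choose $\tau>0$ with $f<f(p)-\tau$ on $\mathcal G_u\cap\bar{\mathbf B}_r(p)\setminus\mathbf B_{r/2}(p)$. Let $h(s)=\big((s-f(p)+\tau)_+\big)^3$ and let $\chi\in C^\infty_c(\mathbf B_r(p))$ equal $1$ on $\mathbf B_{r/2}(p)$. Near the points of the graph in $\mathbf B_r(p)\setminus\mathbf B_{r/2}(p)$ the function $h(f)$ vanishes. Hence on $\mathcal G_u\cap\mathbf B_r(p)$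
\[
\operatorname{tr}_SD^2\big(\chi h(f)\big)=h'(f)\operatorname{tr}_SD^2f+h''(f)|\pi_SDf|^2\ge h'(f)\operatorname{tr}_nD^2f\ge0,
\]
with strict inequality near $p$. This contradicts \eqref{eq:adm}. For a stationary $u$ take $V=\mu\otimes\delta_T$ and use \eqref{eq:balls}.
\end{proof}

Section~\ref{sec:dual} proves a local converse: a viscosity solution carries nonzero admissible measures. Two cases show what they look like and how they are used.

\begin{example}[The flat disc]\label{ex:flat}
Let $u=0$, so $T=\mathbb R^n\times\{0\}$ and $\operatorname{tr}_TD^2f=\Delta\varphi$ with $\varphi=f(\cdot,0)$. Let $G$ be the Green's function of $B_R$ with pole $0$, that is $G(x)=\frac{|x|^{2-n}-R^{2-n}}{n(n-2)\omega_n}$ for $n\ge3$ and $G(x)=\frac1{2\pi}\log\frac R{|x|}$ for $n=2$, and let $\sigma$ be the uniform probability measure on $\partial B_R$. Green's representation formula reads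
\[
\int_{B_R}G\,\operatorname{tr}_TD^2f\,dx=\int f\,d\sigma-f(0).
\]
So $G\,\mu\otimes\delta_T$ is admissible on $B_R\setminus\{0\}$. The weight $G$ is positive and harmonic but not constant, and the measure is not stationary: for a horizontal field $X(x)$ with compact support in $B_R\setminus\{0\}$ we have $\int G\operatorname{div}X\,dx=-\int DG\cdot X\,dx$, which is not zero in general. An admissible measure is therefore a tool for regularity and not the stationary object itself.
\end{example}

\begin{example}[Curves]\label{ex:curve}
Let $n=1$, let $D$ be an open interval, and suppose that $u$ has a nonzero admissible measure of the form $V=a\,\mu\otimes\delta_T$. We show that $u$ is affine. Here $\operatorname{tr}_TD^2f=D^2f(F',F')/|F'|^2$, so with $A=a\sqrt g/|F'|^2$ admissibility reads $\int A\,D^2f(F',F')\,dx=0$.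

\emph{The weight solves an equation and is positive.} Taking $f=\varphi(x)$ gives $\int A\varphi''\,dx=0$, so $A$ is affine. It is nonnegative and nonzero on an open interval, hence positive everywhere in $D$.

\emph{The map solves an equation where the weight is positive.} Taking $f=z^\beta\varphi(x)$ and writing $v=u^\beta$ gives $\int A(v\varphi''+2v'\varphi')\,dx=0$. Since $A'$ is constant, $\int Av\varphi''\,dx=-\int(A'v+Av')\varphi'\,dx=\int(A'v'\varphi-Av'\varphi')\,dx$. Adding, $\int v'(A\varphi)'\,dx=0$. As $A>0$, every test function has the form $A\varphi$, so $v''=0$.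
\end{example}

For $n\ge2$ the first test gives, by \eqref{eq:trphi}, the double divergence equation $\partial_{ij}(a\sqrt g\,g^{ij})=0$. This is one equation for a matrix field that is only bounded, and neither the positivity of $a$ nor the integration by parts of the second step can be read off from it directly. The two steps survive in another form, and the proof of Theorem~\ref{thm:main} runs as follows.

\begin{enumerate}
\item Duality produces an analog of the Green's function of Example~\ref{ex:flat} on any viscosity graph (Section~\ref{sec:dual}). Every admissible $V$ satisfies the monotonicity formula, has the form $a\,\mu\otimes\delta_T$, and is doubling (Section~\ref{sec:structure}).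
\item Consequently the maximum principle holds with the actual tangent planes, and this gives an $\varepsilon$-regularity theorem (Section~\ref{sec:eps}).
\item \emph{The map is good where the weight is positive.} At points where the density $\Theta_V$ is positive, blow-ups are cones (Section~\ref{sec:cones}), and dimension reduction shows that the singular points with $\Theta_V\ge c>0$ form an $\mathcal H^{n-2}$-null set (Section~\ref{sec:dimred}).
\item \emph{The weight solves an equation and is positive.} The density is harmonic on the regular set, and step 3 lets one extend the equation across the singular set in divergence form. The Harnack inequality gives $\Theta_V>0$ at every point (Section~\ref{sec:density}).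
\end{enumerate}

For $n=2$ the last two steps are easy to picture. Step 3 says that $\Theta_V=0$ on $\Sigma(u)$. The truncations $(\Theta_V-\varepsilon)_+$ are then supported in the regular set, an energy estimate shows that $\Theta_V$ is a weak solution on the whole domain, and a nonnegative nonzero solution has no zeros. So $\Sigma(u)$ is empty.

\section{Duality}\label{sec:dual}

The condition $\operatorname{tr}_nD^2f(y)>0$ is nonlinear in $f$, but it is equivalent to the family of linear inequalities $\operatorname{tr}_SD^2f(y)>0$, $S\in\operatorname{Gr}$. The maximum principle thus says that a linear space of functions of $(y,S)$ misses an open convex cone, and the separating functional is a measure in $(y,S)$.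

\begin{proposition}[Green measure]\label{prop:green}
Let $u$ be a Lipschitz viscosity solution on $\Omega$, $\bar B_R(x_0)\subset\Omega$, $p_0=F(x_0)$, and put $\Gamma=\mathcal G_u\cap\bar{\mathbf B}_R(p_0)$, $\partial\Gamma=\mathcal G_u\cap\partial\mathbf B_R(p_0)$. Let $p=F(x_p)\in\Gamma\setminus\partial\Gamma$. There are a probability measure $\sigma$ on $\partial\Gamma$ and a finite measure $V\ge0$ on $\Gamma\times\operatorname{Gr}$ such that for all $f$ of class $C^2$ near $\Gamma$
\begin{equation}\label{eq:green}
\int\operatorname{tr}_SD^2f(y)\,dV(y,S)=\int f\,d\sigma-f(p).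
\end{equation}
Moreover $\|V\|(\Gamma)>0$, $\|V\|(\partial\Gamma)=0$, $\|V\|(\{p\})=0$, and $V$ is admissible for $u$ on the open set $D_p=\{x\in\Omega:|F(x)-p_0|<R\}\setminus\{x_p\}$.
\end{proposition}

\begin{proof}
The set $\Gamma$ lies over $\bar B_R(x_0)$, so it is compact, and $\partial\Gamma\ne\emptyset$ because $|F(x)-p_0|$ is $0$ at $x_0$ and at least $R$ on $\partial B_R(x_0)$. In the Banach space $C(\Gamma\times\operatorname{Gr})\oplus C(\partial\Gamma)$ consider the linear subspace
\[
E=\Big\{\big(\operatorname{tr}_SD^2f(y),\ (f(p)-f)|_{\partial\Gamma}\big):f\in C^2(\mathbb R^{n+m})\Big\}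
\]
and the open convex cone $P$ of pairs of strictly positive functions. Suppose $E\cap P\ne\emptyset$. Then some $f$ has $\operatorname{tr}_nD^2f>0$ on $\Gamma$ and $f<f(p)$ on $\partial\Gamma$. The maximum of $f$ over $\Gamma$ is attained at a point of $\mathcal G_u\cap\mathbf B_R(p_0)$, which is a local maximum of $f|_{\mathcal G_u}$ with $\operatorname{tr}_nD^2f>0$. This contradicts the viscosity property, so $E\cap P=\emptyset$.

By the Hahn--Banach theorem there is a nonzero continuous linear functional that vanishes on $E$ and is nonnegative on $P$, hence on all pairs of nonnegative functions. By the Riesz representation theorem it is given by measures $V,\sigma\ge0$, not both zero, and $\int\operatorname{tr}_SD^2f\,dV=\int(f-f(p))\,d\sigma$. If $\sigma=0$, then $f=|y|^2$ gives $2n\|V\|(\Gamma)=0$, so both measures would vanish. Thus $\sigma\ne0$, and we normalize it to have mass one. A function that is $C^2$ only near $\Gamma$ is cut off outside a neighborhood of $\Gamma$. This proves \eqref{eq:green}, and $f=|y-p|^2$ gives $2n\|V\|(\Gamma)=\int|y-p|^2\,d\sigma>0$.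

\emph{No mass on the boundary.} Let $d=R^2-|y-p_0|^2$, which is nonnegative on $\Gamma$ and zero on $\partial\Gamma$, and let $f=\epsilon e^{-d/\epsilon}$. Since $D^2d=-2I$, we have $D^2f=e^{-d/\epsilon}\big(2I+\epsilon^{-1}Dd\otimes Dd\big)$, so $\operatorname{tr}_SD^2f\ge2ne^{-d/\epsilon}$. The right side of \eqref{eq:green} is $\epsilon-f(p)\le\epsilon$. Hence $2n\|V\|(\partial\Gamma)\le\epsilon$ for every $\epsilon>0$.

\emph{No mass at the pole.} Let $\psi\in C_c^\infty(\mathbb R^{n+m})$ equal $|y|^2/2$ near $0$, and let $f_\rho(y)=\rho^2\psi((y-p)/\rho)$. Then $\operatorname{tr}_SD^2f_\rho(y)=\operatorname{tr}_SD^2\psi((y-p)/\rho)$ is bounded uniformly in $\rho$, equals $n$ at $y=p$, and tends to $0$ at every other point as $\rho\to0$. The right side of \eqref{eq:green} is $O(\rho^2)$. Dominated convergence gives $n\|V\|(\{p\})=0$.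

\emph{Admissibility.} We have $\Gamma=F(D_p)\cup\partial\Gamma\cup\{p\}$, so $\|V\|$ is concentrated on $F(D_p)$. A function $f\in C_c^2(D_p\times\mathbb R^m)$ vanishes on $\partial\Gamma$ and at $p$, so the right side of \eqref{eq:green} is zero.
\end{proof}

\section{Structure of admissible measures}\label{sec:structure}

In this section $V$ is admissible for a $K$-Lipschitz map $u$ on an open set $D$; the first three lemmas do not use the viscosity property. A priori $\|V\|$ could be singular with respect to $\mu$, and the planes $S$ could be unrelated to the graph. Each defect is excluded by one family of test functions.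

The monotonicity formula is tested with radial fields $k(|y|)\,y$, and radial fields are gradients.

\begin{lemma}[Monotonicity]\label{lem:mono}
If $q=F(x_q)$, $\bar B_R(x_q)\subset D$ and $0<\rho<R$, then
\[
\frac{\|V\|(\mathbf B_R(q))}{R^n}-\frac{\|V\|(\mathbf B_\rho(q))}{\rho^n}=\int_{\{\rho\le|y-q|<R\}}\frac{|\pi_{S^\perp}(y-q)|^2}{|y-q|^{n+2}}\,dV(y,S).
\]
\end{lemma}

\begin{proof}
Let $q=0$ and $r=|y|$. For $j\ge3$ let $\gamma=\gamma_j:[0,\infty)\to[0,1]$ be smooth and nonincreasing, equal to $1$ on $[0,1-\frac2j]$ and to $0$ on $[1-\frac1j,\infty)$. Put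
\[
k(r)=\int_\rho^Rt^{-n-1}\gamma(r/t)\,dt,\qquad f(y)=-\int_{|y|}^\infty s\,k(s)\,ds .
\]
The function $k$ is constant near $0$ and vanishes for $r\ge(1-\frac1j)R$, so $f\in C^\infty_c(\mathbf B_R)$. We have $Df=k(r)y$ and $D^2f=kI+\frac{k'}r\,y\otimes y$, hence
\[
\operatorname{tr}_SD^2f=nk+\frac{k'}r|\pi_Sy|^2=(nk+rk')+(-rk')\,\frac{|\pi_{S^\perp}y|^2}{r^2}.
\]
Since $\frac rt\gamma'(\frac rt)=-t\,\partial_t[\gamma(r/t)]$,
\[
-rk'=\int_\rho^Rt^{-n}\partial_t[\gamma(r/t)]\,dt,\qquad nk+rk'=-\int_\rho^R\partial_t\big(t^{-n}\gamma(r/t)\big)\,dt=\frac{\gamma(r/\rho)}{\rho^n}-\frac{\gamma(r/R)}{R^n}.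
\]
For $r>0$, $\partial_t[\gamma_j(r/t)]\,dt$ is a probability measure on $(0,\infty)$ supported in the interval $\big[\frac r{1-1/j},\frac r{1-2/j}\big]$, which lies to the right of $r$ and shrinks to $r$. Therefore $0\le-rk'\le\rho^{-n}$ and $-rk'\to r^{-n}1_{\{\rho\le r<R\}}$ pointwise as $j\to\infty$. Also $\gamma_j\to1_{[0,1)}$. Insert $f$ into \eqref{eq:adm} and use dominated convergence.
\end{proof}

To see the planes, one would like to test with the squared distance to the graph, whose Hessian on a smooth graph is $2\pi_{T^\perp}$. We use $|z-u_\delta(x)|^2$ with a mollification $u_\delta$. The error term $(u-u_\delta)D^2u_\delta$ is only bounded, by the Lipschitz bound, but it tends to zero at points of differentiability. This suffices once $\|V\|$ is known to be absolutely continuous.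

\begin{lemma}[Tangency]\label{lem:tan}
There is $a\in L^\infty_{\rm loc}(D)$, $a\ge0$, with $V=a\,\mu\otimes\delta_T$.
\end{lemma}

\begin{proof}
Let $\nu(B)=\|V\|(F(B))$ for Borel sets $B\subset D$. Let $D'\subset\subset D$ be open and let $\rho_0>0$ be such that the closed $\rho_0$-neighborhood $Q$ of $D'$ is contained in $D$. By Lemma~\ref{lem:mono}, $\|V\|(\mathbf B_\rho(F(x)))\le\nu(Q)\rho_0^{-n}\rho^n$ for $x\in D'$ and $\rho<\rho_0$, so $\nu(B_\rho(x))\le C\rho^n$ for $\rho<\sqrt\lambda\,\rho_0$ by \eqref{eq:balls}. An open subset $U$ of $D'$ is a disjoint union of small half-open cubes, each contained in a ball of comparable volume around its center. So $\nu(U)\le C|U|$, then $\nu(B)\le C|B|$ for all Borel $B\subset D'$, and $\nu=w\,dx$ with $0\le w\in L^\infty_{\rm loc}(D)$.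

Let $0\le\psi\in C^\infty_c(D)$ and let $u_\delta=u*\varrho_\delta$ be the mollification with an even kernel supported in $B_\delta$. Near $\operatorname{supp}\psi$ we have $|u-u_\delta|\le K\delta$, $|Du_\delta|\le K$ and $|D^2u_\delta|=|Du*D\varrho_\delta|\le C/\delta$. Let $f_\delta=\psi(x)h_\delta$ with $h_\delta=|z-u_\delta(x)|^2$, and let $N^\delta_\beta$ be the gradient of $z^\beta-u^\beta_\delta(x)$ in $\mathbb R^{n+m}$. On the graph $h_\delta=O(\delta^2)$ and $Dh_\delta=2\sum_\beta(u-u_\delta)^\beta N^\delta_\beta=O(\delta)$, so
\[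
D^2f_\delta=2\psi\sum_\beta N^\delta_\beta\otimes N^\delta_\beta-2\psi\sum_\beta(u-u_\delta)^\beta D^2u^\beta_\delta+O(\delta).
\]
The second term is bounded uniformly in $\delta$. At a point $x$ where $u$ is differentiable, evenness of the kernel gives
\[
u_\delta(x)-u(x)=\int\varrho_\delta(\xi)\big(u(x-\xi)-u(x)+Du(x)\xi\big)\,d\xi=o(\delta),
\]
so the second term tends to $0$ there. At Lebesgue points of $Du$ we have $N_\beta^\delta\to N_\beta=(-Du^\beta(x),e_\beta)$. The exceptional set of $x$ is Lebesgue-null, hence $\nu$-null. Dominated convergence in \eqref{eq:adm} yields $\int\psi\sum_\beta|\pi_SN_\beta|^2\,dV=0$. So for $V$-a.e.\ $(F(x),S)$ the plane $S$ is orthogonal to $N_1,\dots,N_m$. The orthogonal complement of these $m$ independent vectors is $T_x$, and $S=T_x$ because both have dimension $n$. Thus $V$ is the image of $w\,dx$ under $x\mapsto(F(x),T_x)$, and $a=w/\sqrt g$.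
\end{proof}

Next, $V$ cannot vanish on an open set without vanishing identically. This will be needed because the regular set is not known to be connected.

\begin{lemma}[Doubling]\label{lem:doub}
If $\bar B_{3r}(x)\subset D$, then $\|V\|(F(B_{2r}(x)))\le C(n,K)\,\|V\|(F(B_r(x)))$. If $D$ is connected and $V\ne0$, then $\|V\|(F(B))>0$ for every ball $B\subset D$.
\end{lemma}

\begin{proof}
Let $x=0$, $s=9r^2-|x|^2$ and $\varphi=(s_+)^k$ with an integer $k\ge3$, so that $\varphi\in C^2_c(D)$. Where $s>0$, $\varphi_{ij}=4k(k-1)s^{k-2}x_ix_j-2ks^{k-1}\delta_{ij}$, and \eqref{eq:ell} gives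
\[
g^{ij}\varphi_{ij}\ge ks^{k-2}\big[4(k-1)\lambda|x|^2-2ns\big].
\]
Fix $k=k(n,K)$ with $4(k-1)\lambda\ge16n+1$. For $r\le|x|<3r$ we have $s\le8|x|^2$, so the bracket is at least $|x|^2\ge r^2$. Hence $g^{ij}\varphi_{ij}\ge0$ for $|x|\ge r$, and $g^{ij}\varphi_{ij}\ge k5^{k-2}r^{2k-2}$ for $r\le|x|<2r$, where $s\ge5r^2$. For $|x|<r$, $g^{ij}\varphi_{ij}\ge-2nk9^{k-1}r^{2k-2}$. By Lemma~\ref{lem:tan} and \eqref{eq:trphi}, $\int g^{ij}\varphi_{ij}\,d\nu=0$ with $\nu=a\sqrt g\,dx$. Therefore $5^{k-2}\nu(B_{2r}\setminus B_r)\le2n9^{k-1}\nu(B_r)$, which is the doubling inequality.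

Let $Z$ be the open set of points $x\in D$ with $\nu(B_r(x))=0$ for some $r>0$. Let $x\in D$ be a limit of points of $Z$, put $d=\min(1,\operatorname{dist}(x,\partial D))$, and take $x'\in Z$ with $|x'-x|<0.1d$, so that $B_{0.9d}(x')\subset D$. If $\nu(B_r(x'))=0$ and $r<0.3d$, doubling gives $\nu(B_{2r}(x'))=0$. After finitely many steps $\nu(B_\rho(x'))=0$ for some $\rho\ge0.3d$, and this ball is a neighborhood of $x$. So $Z$ is also closed in $D$. If $D$ is connected and $V\ne0$, then $Z\ne D$, hence $Z=\emptyset$.
\end{proof}

Applied to the Green measure, tangency improves Definition~\ref{def:visc}: the minimum over all planes is replaced by the trace on tangent planes at nearby points.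

\begin{corollary}[Maximum principle on tangent planes]\label{cor:tanmax}
Let $u$ be a Lipschitz viscosity solution, let $f$ be $C^2$ near $p=F(x_p)$, and suppose that $f|_{\mathcal G_u}$ has a local maximum at $p$. Then there is no neighborhood of $x_p$ in which $\operatorname{tr}_{T_x}D^2f(F(x))>0$ for a.e.\ $x$.
\end{corollary}

\begin{proof}
Suppose there is one. Apply Proposition~\ref{prop:green} with $p_0=p$ and $R$ so small that $\Gamma$ lies over this neighborhood, $f$ is $C^2$ near $\Gamma$, and $f\le f(p)$ on $\Gamma$. Since $\|V\|$ is concentrated on $F(D_p)$, Lemma~\ref{lem:tan} turns \eqref{eq:green} into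
\[
\int_{D_p}a\operatorname{tr}_{T_x}D^2f(F(x))\,\sqrt g\,dx=\int f\,d\sigma-f(p)\le0,
\]
with $a\ge0$ and $\int_{D_p}a\sqrt g\,dx=\|V\|(\Gamma)>0$. The left side is positive, a contradiction.
\end{proof}

Now the test functions $e\cdot z-\varphi(x)$ of Section~\ref{sub:why} do carry information. For a symmetric $n\times n$ matrix $M$ the Pucci operators are $\mathcal M^+(M)=\sup\operatorname{tr}(BM)$ and $\mathcal M^-(M)=\inf\operatorname{tr}(BM)=-\mathcal M^+(-M)$, over symmetric $B$ with $\lambda I\le B\le I$. A continuous function $v$ on an open set belongs to the class $S(\lambda,1,0)$ of \cite{CC} if, for $\varphi\in C^2$, $\mathcal M^+(D^2\varphi(x_0))\ge0$ whenever $v-\varphi$ has a local maximum at $x_0$, and $\mathcal M^-(D^2\varphi(x_0))\le0$ whenever $v-\varphi$ has a local minimum at $x_0$. The class is preserved by adding affine functions and by multiplying by positive constants.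

\begin{corollary}\label{cor:pucci}
If $u$ is a $K$-Lipschitz viscosity solution and $e\in\mathbb R^m$ is a unit vector, then $e\cdot u\in S(\lambda,1,0)$.
\end{corollary}

\begin{proof}
Let $e\cdot u-\varphi$ have a local maximum at $x_0$ and suppose $\mathcal M^+(D^2\varphi(x_0))<0$. Then $\mathcal M^+(D^2\varphi)<0$ near $x_0$. For $f=e\cdot z-\varphi(x)$, \eqref{eq:trphi} and \eqref{eq:ell} give $\operatorname{tr}_{T_x}D^2f=-g^{ij}\varphi_{ij}\ge-\mathcal M^+(D^2\varphi)>0$ a.e.\ near $x_0$, against Corollary~\ref{cor:tanmax}. The condition at local minima is this statement for $-e$ and $-\varphi$.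
\end{proof}

\section{Flat solutions are smooth}\label{sec:eps}

\begin{proposition}[$\varepsilon$-regularity]\label{prop:eps}
There is $\varepsilon_0=\varepsilon_0(n,m,K)>0$ with the following property. If $u$ is a $K$-Lipschitz viscosity solution on $B_r(x_0)$ and $|u-\ell|\le\varepsilon_0r$ on $B_r(x_0)$ for an affine map $\ell$, then $u\in C^\infty(B_{r/2}(x_0))$ and $g^{ij}u_{ij}=0$ there.
\end{proposition}

The proof normalizes the deviation from $\ell$, shows that limits of normalized deviations solve the linearized system, and iterates the resulting gain of flatness. Compactness of the normalized deviations does not follow from the Lipschitz bound, which degenerates after division by a small number; it comes from Corollary~\ref{cor:pucci}. We use three textbook facts.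

\begin{itemize}
\item[(KS)] Krylov--Safonov estimate \cite[Proposition 4.10]{CC}: if $v\in S(\lambda,1,0)$ in $B_1$ and $|v|\le1$, then for every $\rho<1$ the $C^\gamma(\bar B_\rho)$ norm of $v$ is bounded by $C(n,\lambda,\rho)$, with $\gamma=\gamma(n,\lambda)>0$.
\item[(D)] Dirichlet problem \cite[Theorem 6.13]{GT}: if $b^{ij}$ is bounded, uniformly elliptic and locally $C^\gamma$ in a ball $B$, then for continuous boundary data there is a solution $v\in C(\bar B)\cap C^{2,\gamma}_{\rm loc}(B)$ of $b^{ij}v_{ij}=0$.
\item[(S)] Schauder regularity \cite[Theorem 6.17]{GT}: if $v\in C^2$ solves the elliptic equation $b^{ij}v_{ij}=0$ with $b^{ij}\in C^{k,\gamma}_{\rm loc}$, then $v\in C^{k+2,\gamma}_{\rm loc}$.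
\end{itemize}

\begin{lemma}[Improvement of flatness]\label{lem:improve}
There are $\eta\in(0,\frac12)$ and $\varepsilon_1\in(0,1)$, depending on $n,m,K$, such that: if $u$ is a $K$-Lipschitz viscosity solution on $B_1$ and $|u-\ell|\le\varepsilon\le\varepsilon_1$ on $B_1$ with $\ell$ affine, then $|u-\ell'|\le\varepsilon\eta^{3/2}$ on $B_\eta$ for some affine $\ell'$.
\end{lemma}

\begin{proof}
The number $\eta$ is fixed at the end of the proof and depends only on $n,m,K$. If no $\varepsilon_1$ works for it, there are $u_k,\ell_k$ and $\varepsilon_k\downarrow0$ that satisfy the hypothesis and violate the conclusion. Let $L_k=D\ell_k$. For a unit vector $v$ and $t<1$, $2t|L_kv|=|\ell_k(tv)-\ell_k(-tv)|\le2tK+2\varepsilon_k$, so $|L_k|\le K+\varepsilon_k$. Along a subsequence $L_k\to L$ with $|L|\le K$. Put $w_k=(u_k-\ell_k)/\varepsilon_k$, so $|w_k|\le1$. By Corollary~\ref{cor:pucci} every component of $w_k$ lies in $S(\lambda,1,0)$, and by (KS) and the Arzel\`a--Ascoli theorem $w_k\to w$ locally uniformly in $B_1$ along a further subsequence. Let $g_L=I+L^TL$, with inverse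 $g_L^{ij}$.

\emph{Claim: if $|e|=1$, $\varphi\in C^2$ and $e\cdot w-\varphi$ has a local maximum at $x_1\in B_1$, then $g_L^{ij}\varphi_{ij}(x_1)\ge0$.} Suppose not. Let $P$ be the second order Taylor polynomial of $\varphi$ at $x_1$ plus $\kappa|x-x_1|^2$. For small $\kappa>0$, $g_L^{ij}P_{ij}<0$, and $e\cdot w-P$ has a strict local maximum at $x_1$. Let
\[
f_k=e\cdot(z-\ell_k(x))-\varepsilon_kP(x)+|z-\ell_k(x)|^2 .
\]
On the graph of $u_k$ we have $f_k/\varepsilon_k=e\cdot w_k-P+\varepsilon_k|w_k|^2$, which tends to $e\cdot w-P$ uniformly near $x_1$: the penalization is of order $\varepsilon_k^2$ and does not disturb the maximum. So for large $k$, $f_k|_{\mathcal G_{u_k}}$ has a local maximum at a point near $x_1$. The Hessian is constant, $D^2f_k=\varepsilon_kQ+2N_k^TN_k$ with $Q=-D^2P\oplus0$ and $N_k(x,z)=z-L_kx$. Lemma~\ref{lem:penal} with $A=1$ and \eqref{eq:trphi} give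
\[
\operatorname{tr}_nD^2f_k\ge\varepsilon_k\Big(-g^{ij}_{L_k}P_{ij}-\tfrac14\varepsilon_k|Q|^2\Big),
\]
which is positive for large $k$. This contradicts the viscosity property of $u_k$.

\emph{The limit is a classical solution.} Let $B=B_\rho(x')\subset\subset B_1$ and let $h$ solve $g_L^{ij}h_{ij}=0$ in $B$, $h=w$ on $\partial B$, componentwise by (D). If $e\cdot(w-h)>0$ somewhere in $B$, then for small $\delta>0$ the function $e\cdot w-(e\cdot h-\delta|x-x'|^2)$, which equals $\delta\rho^2$ on $\partial B$, has an interior maximum. But $g_L^{ij}(e\cdot h-\delta|x-x'|^2)_{ij}=-2\delta\operatorname{tr}g_L^{-1}<0$, against the claim. So $e\cdot(w-h)\le0$ for all $e$, and $w=h$.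

\emph{Conclusion.} The map $\xi\mapsto w(g_L^{-1/2}\xi)$ is harmonic and bounded by $1$, and $g_L^{-1/2}$ has eigenvalues in $[\sqrt\lambda,1]$. Interior estimates for harmonic functions give $|D^2w|\le C$ on $B_{1/2}$, so $|w-w(0)-Dw(0)x|\le C_0|x|^2$ on $B_{1/2}$ with $C_0=C_0(n,m,K)$. Choose $\eta<\frac12$ with $C_0\eta^2\le\frac12\eta^{3/2}$. For large $k$, $|w_k-w|\le\frac12\eta^{3/2}$ on $B_\eta$, so $\ell_k'=\ell_k+\varepsilon_k(w(0)+Dw(0)x)$ satisfies $|u_k-\ell_k'|\le\varepsilon_k\eta^{3/2}$ on $B_\eta$, a contradiction.
\end{proof}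

\begin{proof}[Proof of Proposition~\ref{prop:eps}]
Let $\varepsilon_0=\varepsilon_1/2$. By scaling, $r=1$ and $x_0=0$. Constants $C$ depend on $n,m,K$.

\emph{$C^{1,1/2}$ estimate.} Fix $x\in B_{1/2}$ and let $\tilde u(\xi)=2u(x+\xi/2)$ on $B_1$. It is within $\varepsilon_1$ of an affine map $\ell_0$. Suppose $|\tilde u-\ell_k|\le\varepsilon_1\eta^{3k/2}$ on $B_{\eta^k}$ with $\ell_k$ affine. Then $\eta^{-k}\tilde u(\eta^k\xi)$ is within $\varepsilon_1\eta^{k/2}$ of an affine map on $B_1$. Lemma~\ref{lem:improve} with $\varepsilon=\varepsilon_1\eta^{k/2}$, scaled back, gives an affine $\ell_{k+1}$ with $|\tilde u-\ell_{k+1}|\le\varepsilon_1\eta^{3(k+1)/2}$ on $B_{\eta^{k+1}}$. On that ball $|\ell_{k+1}-\ell_k|\le2\varepsilon_1\eta^{3k/2}$, so $|\ell_{k+1}(0)-\ell_k(0)|\le C\eta^{3k/2}$ and $|D\ell_{k+1}-D\ell_k|\le C\eta^{k/2}$. Summing the geometric series, $\ell_k\to\ell_\infty$ and $|\ell_k-\ell_\infty|\le C\eta^{3k/2}$ on $B_{\eta^k}$. For $\eta^{k+1}\le|\xi|<\eta^k$ this gives $|\tilde u(\xi)-\ell_\infty(\xi)|\le C\eta^{3k/2}\le C|\xi|^{3/2}$. Hence $u$ is differentiable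 at every $x\in B_{1/2}$ and
\[
|u(x'')-u(x)-Du(x)(x''-x)|\le C|x''-x|^{3/2}\qquad\text{for }|x''-x|<\tfrac12 .
\]
If $x,x'\in B_{1/2}$ and $h=|x-x'|<\frac14$, every point of $B_h(x)$ is within $2h<\frac12$ of both $x$ and $x'$. So the affine approximations at $x$ and $x'$ differ by at most $Ch^{3/2}$ on $B_h(x)$, and $|Du(x)-Du(x')|\le Ch^{1/2}$.

\emph{The equation.} The coefficients $g^{ij}=g^{ij}(Du(x))$ are now of class $C^{1/2}$ in $B_{1/2}$, and we regard them as given. Let $B=B_\rho(x')\subset\subset B_{1/2}$ and let $v\in C(\bar B)\cap C^{2,1/2}_{\rm loc}(B)$ solve $g^{ij}v_{ij}=0$, $v=u$ on $\partial B$, by (D). If $e\cdot(u-v)>0$ somewhere in $B$, then for small $\delta>0$ the function $e\cdot(u-v)+\delta|x-x'|^2$ attains its maximum over $\bar B$ at an interior point $x_1$. It is the restriction to the graph of $f=e\cdot z-e\cdot v(x)+\delta|x-x'|^2$, and $\operatorname{tr}_{T_x}D^2f=2\delta\operatorname{tr}g^{-1}>0$ near $x_1$ by \eqref{eq:trphi}. This contradicts Corollary~\ref{cor:tanmax}. So $e\cdot(u-v)\le0$ for all unit vectors $e$, that is, $u=v$. Thus $u\in C^{2,1/2}_{\rm loc}$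 and $g^{ij}(Du)u_{ij}=0$. If $u\in C^{k+1,1/2}_{\rm loc}$, the coefficients are in $C^{k,1/2}_{\rm loc}$ and (S) gives $u\in C^{k+2,1/2}_{\rm loc}$. By induction $u\in C^\infty(B_{1/2})$.
\end{proof}

\begin{corollary}\label{cor:sing}
Let $u$ be a $K$-Lipschitz viscosity solution on an open set $D$.
\begin{itemize}
\item[(a)] $|\Sigma(u)|=0$, and the graph is minimal over $\operatorname{Reg}(u)$.
\item[(b)] Let $u_k$ be $K$-Lipschitz viscosity solutions on open sets $D_k$ such that every compact subset of $D$ lies in $D_k$ for large $k$, and let $u_k\to u$ locally uniformly in $D$. If $x_k\in\Sigma(u_k)$ and $x_k\to x\in D$, then $x\in\Sigma(u)$.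
\end{itemize}
\end{corollary}

\begin{proof}
(a) If $u$ is differentiable at $x$, the hypothesis of Proposition~\ref{prop:eps} holds on $B_r(x)$ for small $r$, so $u$ is smooth with minimal graph near $x$. This applies to a.e.\ $x$ by Rademacher's theorem, and to every regular point.

(b) If $x\in\operatorname{Reg}(u)$, then $|u-\ell|\le\varepsilon_0r/4$ on some $\bar B_r(x)\subset D$ with $\ell$ affine. For large $k$, $B_{r/2}(x_k)\subset B_r(x)$ and $|u_k-u|\le\varepsilon_0r/4$ on $B_r(x)$, so $|u_k-\ell|\le\varepsilon_0r/2$ on $B_{r/2}(x_k)$ and $x_k\in\operatorname{Reg}(u_k)$.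
\end{proof}

\section{Density, blow-ups and cones}\label{sec:cones}

A \emph{pair} $(u,V)$ on an open set $D$ consists of a $K$-Lipschitz viscosity solution $u$ on $D$ and a measure $V=a\,\mu\otimes\delta_T$ admissible for $u$ on $D$. By Lemma~\ref{lem:mono} the \emph{density}
\[
\Theta_V(x)=\lim_{r\downarrow0}\frac{\|V\|(\mathbf B_r(F(x)))}{\omega_nr^n}
\]
exists at every $x\in D$, is bounded above by the ratio at any radius $r$ with $\bar B_r(x)\subset D$, and is locally bounded. It is a representative of $a$ that is defined at singular points too.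

\subsection{Two properties of the density}

We write $V_k\rightharpoonup V$ on $D$ if $\int\Phi\,dV_k\to\int\Phi\,dV$ for all $\Phi\in C_c((D\times\mathbb R^m)\times\operatorname{Gr})$. Since $\operatorname{Gr}$ is compact, $\|V_k\|\to\|V\|$ weakly-$*$ as well. Recall that then $\limsup\|V_k\|(C)\le\|V\|(C)$ for compact $C$, that $\|V_k\|(B)\to\|V\|(B)$ for relatively compact $B$ with $\|V\|(\partial B)=0$, and that Radon measures with locally bounded masses have a weakly-$*$ convergent subsequence.

\begin{lemma}[Upper semicontinuity]\label{lem:usc}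
Let $(u_k,V_k)$ be pairs on $D_k$, let every compact subset of $D$ lie in $D_k$ for large $k$, and let $u_k\to u$ locally uniformly and $V_k\rightharpoonup V$ on $D$. Then $(u,V)$ is a pair on $D$, and $\limsup_k\Theta_{V_k}(x_k)\le\Theta_V(x)$ whenever $x_k\to x\in D$. In particular the density of a pair is upper semicontinuous.
\end{lemma}

\begin{proof}
The map $u$ is a viscosity solution by Lemma~\ref{lem:closure}. A point off the graph of $u$ has a neighborhood that misses the graph of $u_k$ for large $k$, so $\|V\|$ is concentrated on the graph of $u$; and \eqref{eq:adm} passes to the limit. Let $\tau>0$ and let $r>0$ be such that $\bar B_{(1+2\tau)r}(x)\subset D$. For large $k$, $\bar B_r(x_k)\subset D_k$ and $\mathbf B_r((x_k,u_k(x_k)))\subset\bar{\mathbf B}_{(1+\tau)r}(F(x))$. Monotonicity gives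
\[
\limsup_k\Theta_{V_k}(x_k)\le\limsup_k\frac{\|V_k\|(\bar{\mathbf B}_{(1+\tau)r}(F(x)))}{\omega_nr^n}\le\frac{\|V\|(\mathbf B_{(1+2\tau)r}(F(x)))}{\omega_nr^n}.
\]
As $r\to0$ the right side tends to $(1+2\tau)^n\Theta_V(x)$. Let $\tau\to0$.
\end{proof}

\begin{lemma}[The density on the regular set]\label{lem:harm}
Let $(u,V)$ be a pair on $D$. Then $\Theta_V=a$ a.e., and on $\operatorname{Reg}(u)$ the function $\Theta_V$ is smooth with $\Delta_{\mathcal G}\Theta_V=0$. If $D$ is connected and $V\ne0$, then $\Theta_V>0$ on $\operatorname{Reg}(u)$.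
\end{lemma}

\begin{proof}
For $\varphi\in C^\infty_c(\operatorname{Reg}(u))$, \eqref{eq:adm}, \eqref{eq:trphi} and \eqref{eq:LB} give $\int a\,\partial_i(\sqrt g\,g^{ij}\partial_j\varphi)\,dx=0$. By Weyl's lemma (a distributional solution of a linear elliptic equation with smooth coefficients is smooth), $a$ has a smooth representative on $\operatorname{Reg}(u)$ with $\Delta_{\mathcal G}a=0$. At a regular point $\mu(\mathbf B_r(F(x)))/(\omega_nr^n)\to1$ and $a$ is continuous, so $\Theta_V(x)=a(x)$; and $\operatorname{Reg}(u)$ has full measure. If the nonnegative function $a$ vanished at a regular point, it would vanish on a ball by the strong maximum principle, which Lemma~\ref{lem:doub} excludes.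
\end{proof}

\subsection{Blow-ups}

Let $(u,V)$ be a pair on $D$, $x_0\in D$, $q=F(x_0)$, $r_k\downarrow0$. Put
\[
u_k(x)=\frac{u(x_0+r_kx)-u(x_0)}{r_k},
\]
and let $V_k$ be $r_k^{-n}$ times the image of $V$ under $(y,S)\mapsto((y-q)/r_k,S)$. Then $\int\operatorname{tr}_SD^2f\,dV_k=r_k^{2-n}\int\operatorname{tr}_SD^2\big[f((\cdot-q)/r_k)\big]\,dV$, so $(u_k,V_k)$ is a pair on $(D-x_0)/r_k$. Moreover $\Sigma(u_k)=(\Sigma(u)-x_0)/r_k$, $\Theta_{V_k}(x)=\Theta_V(x_0+r_kx)$, and for each $\rho>0$
\begin{equation}\label{eq:blowmass}
\|V_k\|(\mathbf B_\rho)=\rho^n\,\frac{\|V\|(\mathbf B_{r_k\rho}(q))}{(r_k\rho)^n}\longrightarrow\omega_n\rho^n\,\Theta_V(x_0).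
\end{equation}
Along a subsequence $u_k\to u_\infty$ locally uniformly on $\mathbb R^n$ and $V_k\rightharpoonup V_\infty$. By Lemma~\ref{lem:usc}, $(u_\infty,V_\infty)$ is a pair on $\mathbb R^n$, called a \emph{blow-up} of $(u,V)$ at $x_0$. We also call $u_\infty$ a blow-up of $u$; this needs no measure (take $V=0$). By Corollary~\ref{cor:sing}(b),
\begin{equation}\label{eq:singblow}
x_0\in\Sigma(u)\ \Longrightarrow\ 0\in\Sigma(u_\infty);\quad\text{in particular }u_\infty\text{ is then not affine.}
\end{equation}

A map $v$ on $\mathbb R^n$ is \emph{$1$-homogeneous} if $v(tx)=tv(x)$ for $t>0$; its graph is a cone.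

\begin{lemma}[Blow-ups are cones]\label{lem:cone}
If $\Theta_V(x_0)>0$, then $u_\infty$ is $1$-homogeneous.
\end{lemma}

\begin{proof}
For all but countably many $\rho$ we have $\|V_\infty\|(\partial\mathbf B_\rho)=0$, and then $\rho^{-n}\|V_\infty\|(\mathbf B_\rho)=\omega_n\Theta_V(x_0)$ by \eqref{eq:blowmass}. So $V_\infty\ne0$, and the left side of the monotonicity formula at $0=F_\infty(0)$ vanishes for arbitrarily small $\rho$ and arbitrarily large $R$. By Lemmas~\ref{lem:mono} and \ref{lem:tan}, $F_\infty(x)\in T_x$ for a.e.\ $x$ with $a_\infty(x)>0$. By Lemma~\ref{lem:harm} on the connected set $\mathbb R^n$, $a_\infty>0$ a.e. Thus $u_\infty(x)=Du_\infty(x)x$ for a.e.\ $x$. In polar coordinates, for a.e.\ unit vector $\xi$ the locally Lipschitz function $t\mapsto u_\infty(t\xi)/t$ has derivative $t^{-2}\big(Du_\infty(t\xi)t\xi-u_\infty(t\xi)\big)=0$ for a.e.\ $t>0$, so it is constant. By continuity this holds for all $\xi$.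
\end{proof}

If $\Theta_V(x_0)=0$, then $V_\infty=0$ and the argument gives no information on $u_\infty$. This is the main obstacle, and it is removed only in Section~\ref{sec:density}.

\subsection{Cones with a large spine}

A map $u:\mathbb R^n\to\mathbb R^m$ is \emph{invariant along} a linear subspace $W$ if $u(x+w)=u(x)+u(w)$ for all $x\in\mathbb R^n$, $w\in W$. For continuous $u$ the restriction $u|_W$ is then linear, and the graph is invariant under translation by the subspace $F(W)$. Blowing up a cone away from its vertex gains one direction of invariance.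

\begin{lemma}\label{lem:spine}
If the Lipschitz map $u$ is $1$-homogeneous and invariant along $W$, and $x_0\notin W$, then every blow-up of $u$ at $x_0$ is invariant along $W\oplus\mathbb Rx_0$.
\end{lemma}

\begin{proof}
For $w\in W$, $u_k(x+w)=u_k(x)+u(w)$. For $t\in\mathbb R$ and $k$ so large that $1+r_kt>0$, homogeneity gives
\[
u_k(x+tx_0)=\frac{(1+r_kt)\,u\big(x_0+\frac{r_kx}{1+r_kt}\big)-u(x_0)}{r_k}=(1+r_kt)\,u_k\Big(\frac x{1+r_kt}\Big)+t\,u(x_0).
\]
In the limit, $u_\infty(x+w+tx_0)=u_\infty(x)+u(w)+tu(x_0)$. Taking $x=0$ identifies $u(w)+tu(x_0)$ with $u_\infty(w+tx_0)$.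
\end{proof}

\begin{lemma}[One and two essential variables]\label{lem:low}
Let $u:\mathbb R^n\to\mathbb R^m$ be a Lipschitz viscosity solution invariant along $W$.
\begin{itemize}
\item[(a)] If $\dim W=n-1$, then $u$ is affine.
\item[(b)] If $\dim W=n-2$ and $u$ is $1$-homogeneous, then $u$ is linear.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\nu\perp W$ be a unit vector and $t=x\cdot\nu$. Then $u(x)=\ell(x)+c(t)$, where $\ell$ is linear with $\ell=u$ on $W$, $\ell(\nu)=0$, and $c(t)=u(t\nu)$. If $c$ is not affine, there are $t_0<t_1$ such that the affine interpolation $b$ of $c$ at $t_0,t_1$ differs from $c$ somewhere in $(t_0,t_1)$. For small $\epsilon>0$ the function $|c-b|^2+\epsilon t^2$ attains its maximum over $[t_0,t_1]$ at an interior point $t_*$. The quadratic polynomial $f=|z-\ell(x)-b(x\cdot\nu)|^2+\epsilon(x\cdot\nu)^2$ equals $|c(t)-b(t)|^2+\epsilon t^2$ on the graph, so $f|_{\mathcal G_u}$ has a local maximum at $F(t_*\nu)$. Its Hessian is nonnegative, with kernel $\{(x,z):x\cdot\nu=0,\ z=\ell(x)\}$ of dimension $n-1$. So one of its $n$ smallest eigenvalues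 is positive and none is negative, a contradiction.

(b) Let $x_0\notin W$. A blow-up of $u$ at $x_0$ is invariant along a hyperplane by Lemma~\ref{lem:spine}, hence affine by (a), and $x_0\in\operatorname{Reg}(u)$ by \eqref{eq:singblow}. So $u$ is smooth off $W$. Write $u(x)=\ell(x_W)+\tilde u(x_{W^\perp})$ with $\ell$ linear and $\tilde u=\rho\,h(\vartheta)$ in polar coordinates of the plane $W^\perp$. By homogeneity $D^2\tilde u$ annihilates the radial direction, and in the unit angular direction $\tau$ it equals $\rho^{-2}\partial_{\vartheta\vartheta}\tilde u+\rho^{-1}\partial_\rho\tilde u$. So $D^2u=\rho^{-1}(h''+h)\,\tau\otimes\tau$ and $0=g^{ij}u_{ij}=\rho^{-1}(h''+h)\,g^{ij}\tau_i\tau_j$. Since $g^{ij}\tau_i\tau_j\ge\lambda$, $h''+h=0$, so $h=h_1\cos\vartheta+h_2\sin\vartheta$ with constant vectors $h_1,h_2$, and $\tilde u$ is linear.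
\end{proof}

\section{Dimension reduction where the density is positive}\label{sec:dimred}

For a pair $(u,V)$ on $D$ and $c>0$ put
\[
\Sigma_c(u,V)=\{x\in\Sigma(u):\Theta_V(x)\ge c\}.
\]
This set is relatively closed. We work with $\Sigma_c$ and not with $\Sigma(u)\cap\{\Theta_V>0\}$ because the closed condition $\Theta_V\ge c$ survives limits of pairs (Lemma~\ref{lem:usc}), so that Lemma~\ref{lem:cone} can be applied again after each blow-up.

For $s>0$ let $\mathcal H^s_\infty(E)=\inf\sum_i(\operatorname{diam}C_i)^s$ over all countable covers $\{C_i\}$ of $E$, without restriction on the diameters. Enlarging the sets slightly shows that open covers give the same infimum. We have $\mathcal H^s_\infty(E)=0$ if and only if $\mathcal H^s(E)=0$, since a cover with $\sum(\operatorname{diam}C_i)^s<\epsilon$ consists of sets of diameter less than $\epsilon^{1/s}$. Unlike $\mathcal H^s$, the content $\mathcal H^s_\infty$ behaves well under limits of compact sets, as the proof of Lemma~\ref{lem:reduce} shows.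

\begin{lemma}\label{lem:content}
If $s>0$ and $E\subset\mathbb R^n$ is bounded, then for $\mathcal H^s$-a.e.\ $x\in E$ there are $r_k\downarrow0$ with $\mathcal H^s_\infty(E\cap\bar B_{r_k}(x))\ge\frac12r_k^s$.
\end{lemma}

\begin{proof}
Let $E_j=\{x\in E:\mathcal H^s_\infty(E\cap\bar B_r(x))<\frac12r^s\text{ for all }r\in(0,1/j)\}$. Every $x\in E\setminus\bigcup_jE_j$ has the stated property, so it suffices to show $\mathcal H^s_\infty(E_j)=0$. Let $C$ be a set with $0<\operatorname{diam}C<1/j$ that contains a point $x\in E_j$. Then $E_j\cap C\subset E\cap\bar B_{\operatorname{diam}C}(x)$ has a countable cover with $\sum(\operatorname{diam})^s<\frac12(\operatorname{diam}C)^s$. Since the inequality is strict, we may enlarge the sets of diameter zero, so that all diameters are positive; they are less than $\operatorname{diam}C<1/j$. Start from a finite cover of $E$ by sets with diameters in $(0,1/j)$, discard those that miss $E_j$, and replace each of the others in this way. The result is a countable cover of $E_j$ of the same kind with at most half the sum. Repeating, the sum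 becomes arbitrarily small.
\end{proof}

\begin{lemma}[One reduction step]\label{lem:reduce}
Let $(u,V)$ be a pair on $D$, $s>0$, $c>0$, $\mathcal H^s(\Sigma_c(u,V))>0$, and let $Z$ be $\mathcal H^s$-null. Then there are $x_0\in\Sigma_c(u,V)\setminus Z$ and a blow-up $(u_\infty,V_\infty)$ at $x_0$ such that $u_\infty$ is $1$-homogeneous and $\mathcal H^s(\Sigma_c(u_\infty,V_\infty))>0$.
\end{lemma}

\begin{proof}
Choose a closed ball $\bar B\subset D$ such that $E=\Sigma_c(u,V)\cap\bar B$ has $\mathcal H^s(E)>0$. Take $x_0\in E\setminus Z$ with radii $r_k$ as in Lemma~\ref{lem:content}, and pass to a subsequence along which the rescaled pairs converge. The sets $E_k=r_k^{-1}(E-x_0)\cap\bar B_1$ lie in $\Sigma_c(u_k,V_k)$ and satisfy $\mathcal H^s_\infty(E_k)\ge\frac12$ by scaling. Let $\mathcal C=\Sigma_c(u_\infty,V_\infty)\cap\bar B_1$, let $\{U_i\}$ be a countable open cover of $\mathcal C$ and $U=\bigcup_iU_i$. If $E_k\not\subset U$ for infinitely many $k$, points $x_k\in E_k\setminus U$ accumulate at a point of $\bar B_1\setminus U$, which lies in $\mathcal C$ by Corollary~\ref{cor:sing}(b)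 and Lemma~\ref{lem:usc}; this is absurd. So $\{U_i\}$ covers some $E_k$, and $\sum(\operatorname{diam}U_i)^s\ge\frac12$. Hence $\mathcal H^s_\infty(\mathcal C)\ge\frac12$. Homogeneity is Lemma~\ref{lem:cone}.
\end{proof}

\begin{proposition}\label{prop:dimred}
For every pair $(u,V)$ and every $c>0$, $\mathcal H^{n-2}(\Sigma_c(u,V))=0$.
\end{proposition}

\begin{proof}
Let $n=2$ and $x_0\in\Sigma_c(u,V)$. A blow-up at $x_0$ is $1$-homogeneous by Lemma~\ref{lem:cone}, hence linear by Lemma~\ref{lem:low}(b) with $W=\{0\}$, against \eqref{eq:singblow}. So $\Sigma_c(u,V)=\emptyset$.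

Let $n\ge3$, $s=n-2$, and suppose $\mathcal H^s(\Sigma_c(u,V))>0$. Call a pair on $\mathbb R^n$ \emph{of type $j$} if its map is $1$-homogeneous and invariant along a subspace of dimension $j$, and its set $\Sigma_c$ has positive $\mathcal H^s$ measure. Lemma~\ref{lem:reduce} with $Z=\emptyset$ gives a pair of type $0$. Given a pair of type $j<n-2$, invariant along $W$, the set $W$ is $\mathcal H^s$-null; Lemma~\ref{lem:reduce} with $Z=W$ and Lemma~\ref{lem:spine} give a pair of type $j+1$. We arrive at a pair of type $n-2$. Its map is linear by Lemma~\ref{lem:low}(b) and has no singular points, a contradiction.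
\end{proof}

\section{The density solves a divergence form equation}\label{sec:density}

It remains to exclude singular points of density zero. Doubling does not do this: it is compatible with decay of the type $\|V\|(\mathbf B_r)\sim r^{n+1}$. The density is harmonic on $\operatorname{Reg}(u)$, but of $\Sigma(u)$ as a whole we know only that it is Lebesgue-null, which is not enough to remove it. The remedy is to truncate. The function $(\Theta_V-\varepsilon)_+$ vanishes near singular points of density less than $\varepsilon$, by upper semicontinuity, and the other singular points form an $\mathcal H^{n-2}$-null set, which is invisible to the Dirichlet energy. Truncation destroys the equation along the level set $\{\Theta_V=\varepsilon\}$; it is admissibility of $V$ on all of $D$ that restores the equation as $\varepsilon\to0$.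

\begin{lemma}[Cutoffs]\label{lem:cut}
Let $l\in\{1,2\}$ and let $E\subset\mathbb R^n$ be compact with $\mathcal H^{n-l}(E)=0$. There are Lipschitz functions $\eta_k:\mathbb R^n\to[0,1]$, each vanishing on a neighborhood of $E$, with $\eta_k\to1$ a.e.\ and $\int|D\eta_k|^l\,dx\to0$.
\end{lemma}

\begin{proof}
If $E=\emptyset$, which is always the case when $n=l=2$, take $\eta_k=1$. Otherwise $n-l\ge1$. Cover $E$ by finitely many open balls $B_{r_i}(x_i)$ with $\sum r_i^{n-l}<2^{-k}$, so $r_i<1$, and let
\[
\eta_k(x)=\min_i\min\big\{1,(|x-x_i|/r_i-1)_+\big\}.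
\]
Then $\eta_k=0$ on the union of the balls, and $|D\eta_k|\le\max_ir_i^{-1}1_{B_{2r_i}(x_i)}$ a.e., so $\int|D\eta_k|^l\,dx\le2^n\omega_n\sum r_i^{n-l}\to0$. Also $|\{\eta_k<1\}|\le2^n\omega_n\sum r_i^n\le2^n\omega_n2^{-k}$, and the Borel--Cantelli lemma gives $\eta_k\to1$ a.e.
\end{proof}

We recall Moser's Harnack inequality \cite[Theorem 8.20]{GT}: if $b^{ij}$ is bounded, measurable and uniformly elliptic, and $0\le v\in W^{1,2}$ is a weak solution of $\partial_i(b^{ij}\partial_jv)=0$ in $B_{4R}(x)$, then $\operatorname{ess\,sup}_{B_R(x)}v\le C\operatorname{ess\,inf}_{B_R(x)}v$, with $C$ depending only on $n$ and the ellipticity bounds.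

\begin{proposition}\label{prop:density}
Let $(u,V)$ be a pair on a connected open set $D$ with $V\ne0$. Then $\Theta=\Theta_V$ belongs to $W^{1,2}_{\rm loc}(D)$, is a weak solution of $\partial_i(\sqrt g\,g^{ij}\partial_j\Theta)=0$, and is bounded below by a positive constant on every $D'\subset\subset D$. Consequently $\mathcal H^{n-2}(\Sigma(u))=0$.
\end{proposition}

\begin{proof}
\emph{Truncation.} Fix $\varepsilon>0$, let $S_\varepsilon=\Sigma_\varepsilon(u,V)$ and $\Theta_\varepsilon=(\Theta-\varepsilon)_+$. The set $S_\varepsilon$ is relatively closed and $\mathcal H^{n-2}$-null by Proposition~\ref{prop:dimred}. Near a regular point $\Theta$ is smooth. Near a point of $\Sigma(u)\setminus S_\varepsilon$ we have $\Theta<\varepsilon$ by upper semicontinuity, so $\Theta_\varepsilon=0$. Hence $\Theta_\varepsilon$ is locally Lipschitz on $D\setminus S_\varepsilon$, its gradient exists a.e.\ in $D$, and $\nabla\Theta_\varepsilon=1_{\{\Theta>\varepsilon\}}\nabla\Theta$ a.e. For a compact $Q\subset D$ let $\eta_k$ be the cutoffs of Lemma~\ref{lem:cut} for $E=S_\varepsilon\cap Q$,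 $l=2$. The set
\[
Q_k=\{\Theta\ge\varepsilon\}\cap Q\cap\operatorname{supp}\eta_k
\]
is compact and misses $S_\varepsilon$, so $Q_k\subset\operatorname{Reg}(u)$. If $\psi$ is Lipschitz with support in $Q$, then $\psi\eta_k\Theta_\varepsilon$ is Lipschitz with support in $Q_k$.

\emph{Energy estimate.} Let $\psi\in C_c^\infty(D)$, $Q=\operatorname{supp}\psi$, $\zeta=\psi\eta_k$. Test $\Delta_{\mathcal G}\Theta=0$ (Lemma~\ref{lem:harm}) with $\zeta^2\Theta_\varepsilon$:
\[
I:=\int\zeta^2|\nabla\Theta_\varepsilon|^2\,d\mu=-2\int\zeta\,\Theta_\varepsilon\,\nabla\Theta_\varepsilon\cdot\nabla\zeta\,d\mu\le2I^{1/2}\Big(\int\Theta_\varepsilon^2|\nabla\zeta|^2\,d\mu\Big)^{1/2}.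
\]
The integrand of $I$ is bounded and vanishes a.e.\ outside $Q_k$, so $I<\infty$ and
\[
\int\psi^2\eta_k^2|\nabla\Theta_\varepsilon|^2\,d\mu\le8\sup_Q\Theta^2\Big(\int|\nabla\psi|^2\,d\mu+\int\psi^2|\nabla\eta_k|^2\,d\mu\Big).
\]
The last integral tends to $0$ by \eqref{eq:ell}, and Fatou's lemma gives
\begin{equation}\label{eq:energy}
\int\psi^2|\nabla\Theta_\varepsilon|^2\,d\mu\le8\sup_Q\Theta^2\int|\nabla\psi|^2\,d\mu .
\end{equation}
Let $U$ be the interior of $\{\psi=1\}$. The functions $\eta_k\Theta_\varepsilon$ are locally Lipschitz in $U$, since $\eta_k$ vanishes near $S_\varepsilon\cap U$. Their gradients $\eta_kD\Theta_\varepsilon+\Theta_\varepsilon D\eta_k$ are bounded in $L^2(U)$, and $\eta_k\Theta_\varepsilon\to\Theta_\varepsilon$ in $L^2(U)$. So $\Theta_\varepsilon\in W^{1,2}(U)$; its weak gradient agrees with the pointwise one off the closed null set $S_\varepsilon$, and the bound \eqref{eq:energy} does not depend on $\varepsilon$. Since $0\le\Theta-\Theta_\varepsilon\le\varepsilon$, we conclude that $\Theta\in W^{1,2}_{\rm loc}(D)$ and $D\Theta_\varepsilon\rightharpoonup D\Theta$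 weakly in $L^2_{\rm loc}(D)$ as $\varepsilon\to0$.

\emph{Equation.} Let $\varphi\in C^\infty_c(D)$, $Q=\operatorname{supp}\varphi$, $f(x,z)=\varphi(x)$. The field $X=\eta_k\Theta_\varepsilon\,Df$ is Lipschitz with support in $Q_k\subset\operatorname{Reg}(u)$, where the graph is minimal. By \eqref{eq:firstvar} and \eqref{eq:prod},
\[
0=\int\eta_k\Theta_\varepsilon\operatorname{tr}_TD^2f\,d\mu+\int\eta_k\nabla\Theta_\varepsilon\cdot Df\,d\mu+\int\Theta_\varepsilon\nabla\eta_k\cdot Df\,d\mu .
\]
As $k\to\infty$ the third integral tends to $0$ by the Cauchy--Schwarz inequality, and $\eta_k$ disappears from the other two by dominated convergence. Letting then $\varepsilon\to0$,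
\[
\int\Theta\operatorname{tr}_TD^2f\,d\mu+\int\nabla\Theta\cdot Df\,d\mu=0 .
\]
The first integral is $\int\operatorname{tr}_SD^2f\,dV=0$, because $\Theta=a$ a.e. In the second, $\nabla\Theta\cdot Df=g^{ij}\partial_i\Theta\,\partial_jF\cdot Df=g^{ij}\partial_i\Theta\,\partial_j\varphi$. So $\int\sqrt g\,g^{ij}\partial_i\Theta\,\partial_j\varphi\,dx=0$.

\emph{Positivity.} By \eqref{eq:ell} the coefficients $\sqrt g\,g^{ij}$ are bounded and uniformly elliptic. Let $\bar B_{4R}(x)\subset D$. By Lemma~\ref{lem:harm}, $\Theta>0$ a.e., so the Harnack inequality gives $c:=\operatorname{ess\,inf}_{B_R(x)}\Theta>0$. This almost everywhere bound must be transferred to every point, in particular to the singular ones. For $x'\in B_R(x)$ and $r$ so small that $B_r(x')\subset B_R(x)$, \eqref{eq:balls} gives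
\[
\|V\|(\mathbf B_r(F(x')))\ge c\,\mu(\mathbf B_r(F(x')))\ge c\,\omega_n\lambda^{n/2}r^n .
\]
So $\Theta\ge c\lambda^{n/2}$ everywhere on $B_R(x)$. Finitely many such balls cover a given $D'\subset\subset D$, so $\Theta\ge c(D')>0$ on $D'$. Then $\Sigma(u)\cap D'\subset\Sigma_{c(D')}(u,V)$ is $\mathcal H^{n-2}$-null by Proposition~\ref{prop:dimred}, and $D$ is a countable union of such sets $D'$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

The first variation involves one derivative of a cutoff to the first power, so $\mathcal H^{n-1}$-null sets are removable for it.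

\begin{lemma}[Removability]\label{lem:remov}
Let $u:\Omega\to\mathbb R^m$ be Lipschitz, and let $\Sigma\subset\Omega$ be relatively closed with $\mathcal H^{n-1}(\Sigma)=0$. If $u$ is smooth with minimal graph over $\Omega\setminus\Sigma$, then $u$ is stationary.
\end{lemma}

\begin{proof}
Let $X\in C^1_c(\Omega\times\mathbb R^m;\mathbb R^{n+m})$, let $Q\subset\Omega$ be the compact projection of its support, and let $\eta_k$ be the cutoffs of Lemma~\ref{lem:cut} for $E=\Sigma\cap Q$, $l=1$. The field $\eta_k\,X\circ F$ is Lipschitz with compact support in $\Omega\setminus\Sigma$. By \eqref{eq:firstvar} and \eqref{eq:prod},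
\[
0=\int\eta_k\operatorname{div}_{\mathcal G_u}X\,d\mu+\int\nabla\eta_k\cdot X\,d\mu .
\]
The first integral tends to $\int\operatorname{div}_{\mathcal G_u}X\,d\mu$ by dominated convergence, and the second is at most $\lambda^{-n/2}\sup|X|\int|D\eta_k|\,dx\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $x_*\in\Omega$, $\bar B_R(x_*)\subset\Omega$ and $s=\sqrt\lambda\,R$. The Green measure is not admissible across its pole, so we place the pole away from $x_*$: pick $x_p\in B_s(x_*)\setminus\{x_*\}$ and take $V$ from Proposition~\ref{prop:green} with $p_0=F(x_*)$, $p=F(x_p)$. By \eqref{eq:balls}, $F(B_s(x_*))\subset\mathbf B_R(p_0)$. So $p\in\Gamma\setminus\partial\Gamma$, the set $D=B_s(x_*)\setminus\{x_p\}$ is contained in $D_p$, and the restriction of $V$ to the part over $D$ is admissible on $D$. The set $D$ is connected because $n\ge2$. The restriction is nonzero: a function $f\in C^2_c(B_s(x_*)\times\mathbb R^m)$ with $f(p)\ne0$ vanishes on $\partial\Gamma$, so \eqref{eq:green} gives $\int\operatorname{tr}_SD^2f\,dV=-f(p)\ne0$; the integrand vanishes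 outside the part over $B_s(x_*)$, and $\|V\|(\{p\})=0$. By Proposition~\ref{prop:density}, $\mathcal H^{n-2}(\Sigma(u)\cap D)=0$, and $D$ is a neighborhood of $x_*$. Countably many such neighborhoods cover $\Omega$, so $\mathcal H^{n-2}(\Sigma(u))=0$.

Take $\Sigma=\Sigma(u)$. The graph is minimal over $\Omega\setminus\Sigma$ by Corollary~\ref{cor:sing}(a). An $\mathcal H^{n-2}$-null set is $\mathcal H^{n-1}$-null, so $u$ is stationary by Lemma~\ref{lem:remov}.
\end{proof}

\begin{remark}
The viscosity property is used directly in four places: the separation in Proposition~\ref{prop:green}, the closure Lemma~\ref{lem:closure}, the linearization in Lemma~\ref{lem:improve}, and Lemma~\ref{lem:low}(a). The Lipschitz bound gives the ellipticity \eqref{eq:ell}, the boundedness of the error term in Lemma~\ref{lem:tan}, the compactness of blow-ups, and the lower area bound in \eqref{eq:balls}. The graph structure excludes the junction of Example~\ref{ex:Y}: by Lemma~\ref{lem:low}(a), a viscosity graph with one essential variable is a plane.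
\end{remark}

\section{The size of the singular set}\label{sec:supp}

We prove Theorem~\ref{thm:supp}. The implication (a)$\Rightarrow$(c) is Theorem~\ref{thm:main}, (c)$\Rightarrow$(b) is Lemma~\ref{lem:remov}, and (b)$\Rightarrow$(a) is Lemma~\ref{lem:converse}.

\subsection{Positive density everywhere}

Let $u$ be any $K$-Lipschitz viscosity solution on a domain. By Theorem~\ref{thm:main} it is stationary, so $V_u=\mu\otimes\delta_T$ is admissible, and $\Theta_{V_u}\ge c_0:=\lambda^{n/2}$ at every point by \eqref{eq:balls}. Thus $\Sigma_{c_0}(u,V_u)=\Sigma(u)$, and Lemmas~\ref{lem:cone} and \ref{lem:reduce} take a form that does not mention the measure: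
\begin{itemize}
\item[(A)] every blow-up of $u$, at every point, is $1$-homogeneous;
\item[(B)] if $s>0$, $\mathcal H^s(\Sigma(u))>0$ and $Z$ is $\mathcal H^s$-null, there are $x_0\in\Sigma(u)\setminus Z$ and a blow-up $u_\infty$ at $x_0$ with $\mathcal H^s(\Sigma(u_\infty))>0$.
\end{itemize}
For (A), given a blow-up of $u$ along $r_k$, pass to a subsequence along which the rescalings of $V_u$ converge as well. To improve the exponent $n-2$ we need to classify cones in three essential variables.

\subsection{Cones in three variables}

A $1$-homogeneous function on $\mathbb R^3$ is determined by a function of two variables, and in two variables the derivatives of a solution of $A^{\alpha\beta}v_{\alpha\beta}=0$ obey the maximum principle. No structure of the minimal surface system beyond ellipticity is used.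

\begin{lemma}\label{lem:three}
Let $v:\mathbb R^3\to\mathbb R$ be $1$-homogeneous and smooth off $0$, and let $b^{ij}v_{ij}=0$ on $\mathbb R^3\setminus\{0\}$ for a smooth positive definite matrix field $b$. Then $v$ is linear.
\end{lemma}

\begin{proof}
\emph{A maximum principle for $D_ev=e\cdot Dv$.} Fix $e\in S^2$. The function $D_ev$ is $0$-homogeneous. Let $\xi\in S^2\setminus\{\pm e\}$ and choose orthonormal coordinates with $e=e_1$ and $\xi\cdot e_3>0$. Put $\tilde v(y)=v(y_1,y_2,1)$ for $y\in\mathbb R^2$, so that $D_ev(y,1)=\partial_1\tilde v(y)=:\pi(y)$. By homogeneity $D^2v(y,1)$ annihilates the vector $(y,1)$. Every $\zeta\in\mathbb R^3$ decomposes as $\zeta=(P\zeta,0)+\zeta_3(y,1)$ with the $2\times3$ matrix $P=(I_2,-y)$, so $D^2v(y,1)=P^TD^2\tilde v(y)P$. The equation becomes $A^{\alpha\beta}\tilde v_{\alpha\beta}=0$ with $A=PbP^T$, which is smooth, and positive definite because $P$ has rank two. Divide by $A^{22}$ and differentiate in $y_1$; since $\tilde v_{11}=\pi_1$, $\tilde v_{12}=\pi_2$ and $\partial_1\tilde v_{22}=\pi_{22}$,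
\[
\partial_1\Big(\frac{A^{11}}{A^{22}}\pi_1+\frac{2A^{12}}{A^{22}}\pi_2\Big)+\partial_2\pi_2=0 .
\]
The principal part is the quadratic form $A/A^{22}$, the coefficients are smooth, and there is no term of order zero. The map $y\mapsto(y,1)/|(y,1)|$ is a diffeomorphism onto an open hemisphere that contains $\xi$. By the strong maximum principle, if $D_ev|_{S^2}$ attains its maximum or minimum at $\xi$, it is constant near $\xi$. Since $S^2\setminus\{\pm e\}$ is connected, either $D_ev$ is constant, or its maximum and its minimum over $S^2$ are attained only in $\{\pm e\}$.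

\emph{A convex function.} Euler's relation gives $D_ev(e)=v(e)$ and $D_ev(-e)=-v(-e)$. In both cases of the alternative, $\max_{S^2}D_ev=\max\{v(e),-v(-e)\}$. By homogeneity, for all $\zeta\in\mathbb R^3$,
\[
h(\zeta):=\max_{\xi\in S^2}\zeta\cdot Dv(\xi)=\max\{v(\zeta),-v(-\zeta)\},
\]
and $h$ is convex as a maximum of linear functions.

\emph{Conclusion.} Suppose $D_ev$ is not constant for some $e$. Its maximum and minimum differ and are attained in $\{\pm e\}$, so $v(e)\ne-v(-e)$. If $v(e)>-v(-e)$, the maximum is attained at $e$, and $h=v$ near $e$. Then $D^2v\ge0$ near $e$, and $b^{ij}v_{ij}=0$ forces $D^2v=0$ there. So $D_ev$ is constant near $e$ and the maximum is attained at points other than $\pm e$, a contradiction. If $v(e)<-v(-e)$, the maximum is attained at $-e$, and $h(\zeta)=-v(-\zeta)$ near $e$. Then $D^2v\le0$ near $-e$, so again $D^2v=0$ there, $D_ev$ is constant near $-e$, and we have the same contradiction. Hence $Dv$ is constant on $\mathbb R^3\setminus\{0\}$, and the $1$-homogeneous function $v$ is linear.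
\end{proof}

\begin{lemma}[Three essential variables]\label{lem:star}
Let $n\ge3$. A $1$-homogeneous Lipschitz viscosity solution $u$ on $\mathbb R^n$ that is invariant along a subspace $W$ of dimension $n-3$ is linear.
\end{lemma}

\begin{proof}
Let $x_0\notin W$. A blow-up at $x_0$ is $1$-homogeneous by (A) and invariant along a subspace of dimension $n-2$ by Lemma~\ref{lem:spine}, hence linear by Lemma~\ref{lem:low}(b). By \eqref{eq:singblow}, $x_0\in\operatorname{Reg}(u)$. So $u=\ell(x_W)+\tilde u(x_{W^\perp})$ with $\ell$ linear and $\tilde u$ $1$-homogeneous and smooth on $W^\perp\setminus\{0\}$. In $g^{ij}u_{ij}=0$ only the $W^\perp$ block of $g^{-1}$ enters. This block is positive definite and a smooth function of $x_{W^\perp}\ne0$. Lemma~\ref{lem:three} applies to each component of $\tilde u$.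
\end{proof}

\subsection{The dimension bound}

Let $u$ satisfy (a)--(c). For $n=2$, $\Sigma(u)=\emptyset$ by Theorem~\ref{thm:main}. For $n=3$, a blow-up at any point is $1$-homogeneous by (A), hence linear by Lemma~\ref{lem:star} with $W=\{0\}$, so $\Sigma(u)=\emptyset$ by \eqref{eq:singblow}.

Let $n\ge4$ and suppose $\mathcal H^s(\Sigma(u))>0$ for some $s>n-4$. By (A) and (B) with $Z=\emptyset$ there is a $1$-homogeneous solution on $\mathbb R^n$ whose singular set has positive $\mathcal H^s$ measure; it is invariant along $\{0\}$. Given such a solution invariant along $W$ with $\dim W\le n-4<s$, the set $W$ is $\mathcal H^s$-null, and (B) with $Z=W$, (A) and Lemma~\ref{lem:spine} give such a solution invariant along a subspace of dimension $\dim W+1$. We reach dimension $n-3$ with a nonempty singular set, against Lemma~\ref{lem:star}. Hence $\dim_{\mathcal H}\Sigma(u)\le n-4$.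

Let $n=4$ and suppose that points $x_i\in\Sigma(u)\setminus\{x\}$ converge to $x\in\Omega$. Blow up at $x$ along a subsequence of $r_i=|x_i-x|$ for which the unit vectors $(x_i-x)/r_i$ converge to some $\xi$. The blow-up $u_\infty$ is $1$-homogeneous, and $\xi\in\Sigma(u_\infty)$ by Corollary~\ref{cor:sing}(b). A blow-up of $u_\infty$ at $\xi$ is $1$-homogeneous, invariant along the line $\mathbb R\xi$, whose dimension is $1=n-3$, and not linear by \eqref{eq:singblow}. This contradicts Lemma~\ref{lem:star}, so $\Sigma(u)$ has no accumulation point in $\Omega$.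

\subsection{Sharpness}

Let $\mathfrak h:S^3\to S^2$ be the Hopf map. The Lawson--Osserman map
\[
v:\mathbb R^4\to\mathbb R^3,\qquad v(x)=\tfrac{\sqrt5}2\,|x|\,\mathfrak h(x/|x|),\quad v(0)=0,
\]
has minimal graph over $\mathbb R^4\setminus\{0\}$ \cite{LO}. It is $1$-homogeneous and smooth off $0$, hence Lipschitz. It is not differentiable at $0$: a $1$-homogeneous map differentiable at $0$ is linear, a linear map $\mathbb R^4\to\mathbb R^3$ has a nonzero kernel, and $|v(x)|=\frac{\sqrt5}2|x|$. For $n\ge4$ and $m\ge3$ let $u(x',x'')=(v(x'),0,\dots,0)\in\mathbb R^m$ for $(x',x'')\in\mathbb R^4\times\mathbb R^{n-4}$. The metric of $u$ is block diagonal, so $g^{ij}u_{ij}=0$ where $x'\ne0$. Thus $u$ satisfies (c) with $\Sigma=\Sigma(u)=\{0\}\times\mathbb R^{n-4}$, which has dimension $n-4$.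

Finally let $u(x)=(|x_1|,0,\dots,0)$ on $\mathbb R^n$. It is Lipschitz, and affine on each side of the hyperplane $\Sigma=\{x_1=0\}$, on which $\mathcal H^{n-1}$ is locally finite. Off $\Sigma$ we have $g=I+e_1\otimes e_1$, so $\sqrt g=\sqrt2$, $g^{11}=\frac12$, and the vector field $\sqrt g\,g^{ij}\partial_ju^1$ equals $\frac1{\sqrt2}(\operatorname{sign}x_1)\,e_1$. Its normal component jumps across $\Sigma$, so \eqref{eq:weak} fails for the component $u^1$, and $u$ is not stationary. Local finiteness of $\mathcal H^{n-1}$ on $\Sigma$ therefore does not suffice in (c). This completes the proof of Theorem~\ref{thm:supp}. \qed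

\begin{thebibliography}{9}

\bibitem{CC}
Caffarelli and Cabr\'e, \emph{Fully Nonlinear Elliptic Equations}.

\bibitem{Dimler}
Bryan Dimler, \emph{Partial regularity for Lipschitz solutions to the minimal surface system}, arXiv:2306.12586 (2023).

\bibitem{GT}
Gilbarg and Trudinger.

\bibitem{LO}
Lawson and Osserman, Acta Math.\ 139 (1977).

\end{thebibliography}
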